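\title{Spaghetti tree-decompositions, path-decompositions,\\ and unbounded chromatic number}


\begin{abstract}
A spaghetti tree-decomposition is a tree-decomposition over a rooted tree in which every vertex of the graph occupies a path directed away from the root. It was conjectured that a graph has bounded chromatic number if it has a spaghetti tree-decomposition and a path-decomposition such that every bag of the first meets every bag of the second in at most $k$ vertices. We disprove this for every $k\ge 2$: there are triangle-free graphs of arbitrarily large chromatic number with two such decompositions whose bags meet in at most two vertices. We also show which classes of rooted trees are responsible: for $k\ge2$, the statement holds over a class of rooted trees if and only if their Horton--Strahler ranks are bounded.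
\end{abstract}

\section{The question and the results}

All graphs and trees are finite, graphs are simple, and $\chi$ denotes the chromatic number. A \emph{tree-decomposition} of a graph $G$ is a pair $(T,\{B_t\}_{t\in V(T)})$ where $T$ is a tree and the \emph{bags} $B_t\subseteq V(G)$ are such that
\begin{itemize}
\item the two ends of every edge of $G$ lie in a common bag, and
\item for every $v\in V(G)$ the set $\{t\in V(T): v\in B_t\}$ induces a nonempty subtree $T_v$ of $T$.
\end{itemize}
We say that $v$ \emph{occupies} $T_v$. A tree-decomposition is a \emph{path-decomposition} if the tree is a path. It is a \emph{spaghetti tree-decomposition} if $T$ is rooted at some node and, when all edges are oriented away from the root, every $T_v$ is a directed path. A spaghetti tree-decomposition \emph{over a rooted tree} $T$ is one with respect to the given root of $T$.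

Large bags alone allow any graph: put everything in one bag. Suppose instead that $G$ has two decompositions that are nearly orthogonal, in the sense that each bag of the first meets each bag of the second in at most $k$ vertices. The situation is best pictured geometrically. Let $(T,\{B_t\})$ and $(P,\{C_s\})$ be a tree-decomposition and a path-decomposition of $G$. Assign to each vertex $v$ the \emph{box} $T_v\times P_v$, where $P_v$ is the subpath of $P$ occupied by $v$. The ends of an edge of $G$ share a bag in each decomposition, so their boxes intersect. Moreover $B_t\cap C_s$ is the set of vertices whose box contains the point $(t,s)$. Since pairwise intersecting subtrees of a tree have a common node (the Helly property), having $|B_t\cap C_s|\le k$ for all $t,s$ means exactly that no $k+1$ boxes intersect pairwise. Adding all edges between intersecting boxes keeps both decompositions valid. The question is thus whether the chromatic number of the intersection graph of the boxes is bounded in terms of its clique number.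

The answer depends on the kind of the first decomposition. If both decompositions are path-decompositions, the boxes are axis-parallel rectangles, and a theorem of Asplund and Gr\"unbaum gives a bound: there is a function $f_{AG}$ such that $\chi(G)\le f_{AG}(k)$ for every graph $G$ with two path-decompositions in which each bag of the first meets each bag of the second in at most $k$ vertices. If the first decomposition is an arbitrary tree-decomposition there is no bound: there are graphs of arbitrarily large chromatic number having a tree-decomposition and a path-decomposition such that each bag of the first meets each bag of the second in at most two vertices.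

Spaghetti tree-decompositions lie between these two cases. Each single box $T_v\times P_v$ is now an honest rectangle, since $T_v$ is a path, and only the way in which the rectangles are glued along $T$ is tree-like. It is tempting to guess that the rectangle theorem survives. The following conjecture was posed in \cite{FJMTW}: \emph{there is a function $f$ such that $\chi(G)\le f(k)$ for every $k\ge1$ and every graph $G$ with a spaghetti tree-decomposition and a path-decomposition such that each bag of the first meets each bag of the second in at most $k$ vertices.}

For $k=1$ this is trivially true with $f(1)=1$: the ends of an edge lie in a common $B_t$ and in a common $C_s$, so some $|B_t\cap C_s|$ is at least $2$ as soon as $G$ has an edge. For $k=2$ it already fails.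

\begin{theorem}\label{thm:main}
For every $m\ge 0$ there is a triangle-free graph $G_m$ with $\chi(G_m)=m$ and with $2^{2^m-1}-1$ vertices that admits a spaghetti tree-decomposition $(T,\{B_t\}_{t\in V(T)})$ and a path-decomposition $(P,\{C_s\}_{s\in V(P)})$ with $|B_t\cap C_s|\le 2$ for all $t\in V(T)$ and $s\in V(P)$.
\end{theorem}

Hence $f(2)$, and likewise $f(k)$ for every $k\ge2$, would have to be at least every integer, and the conjecture is false.

Since the conjecture holds when $T$ is a path rooted at an end, one may ask which rooted trees make it fail. The relevant parameter is not the height or the number of leaves but how much balanced branching $T$ contains.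

\begin{definition}
The \emph{rank} (Horton--Strahler number) $\mathrm{rk}(t)$ of a node $t$ of a rooted tree is $1$ if $t$ is a leaf, that is, has no children. If $t$ has children and $q$ is their maximum rank, then $\mathrm{rk}(t)=q$ if exactly one child has rank $q$, and $\mathrm{rk}(t)=q+1$ otherwise. The rank $\mathrm{rk}(T)$ of a rooted tree $T$ is the rank of its root.
\end{definition}

The \emph{height} of a rooted tree is the maximum number of edges on a path starting at the root. A path rooted at an end has rank $1$. A star with at least two leaves, rooted at its center, has rank $2$. The complete binary tree of height $h$ has rank $h+1$.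

\begin{theorem}\label{thm:class}
Let $\mathcal T$ be a class of rooted trees and let $k\ge2$. Let $\mathcal G_k(\mathcal T)$ be the class of graphs having a spaghetti tree-decomposition $(T,\{B_t\})$ over a rooted tree $T\in\mathcal T$ and a path-decomposition $(P,\{C_s\})$ with $|B_t\cap C_s|\le k$ for all $t,s$. Then $\chi$ is bounded on $\mathcal G_k(\mathcal T)$ if and only if $\{\mathrm{rk}(T):T\in\mathcal T\}$ is bounded. Quantitatively, for a graph $G$ with such decompositions over $T$,
\[
\chi(G)\le \mathrm{rk}(T)\cdot f_{AG}(k).
\]
\end{theorem}

The restriction $k\ge 2$ is needed, since for $k=1$ all graphs in question are edgeless. Finally, the chromatic number can grow only slowly with the number of vertices, even for arbitrary tree-decompositions.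

\begin{proposition}\label{prop:log}
If a graph $G$ on $n\ge1$ vertices has a tree-decomposition and a path-decomposition such that each bag of the first meets each bag of the second in at most $k$ vertices, then $\chi(G)\le k(1+\lfloor\log_2 n\rfloor)$.
\end{proposition}

With $n=2^{2^m-1}-1$ we have $m=\log_2(1+\log_2(n+1))$, so Theorem~\ref{thm:main} gives a lower bound of order $\log_2\log_2 n$ for $k=2$. We do not claim that either bound has the right order.

\section{From boxes to decompositions}

For nodes $x,y$ of a rooted tree, write $x\le y$ if $x$ lies on the path from the root to $y$. We then say that $x$ is \emph{above} $y$ and that $y$ is \emph{below} $x$; both include the case $x=y$. The nodes above a given node form a chain. For $x\le y$ let $[x,y]=\{z:x\le z\le y\}$. These are exactly the directed paths when edges are oriented away from the root; we call them \emph{vertical} paths. For a nonempty subtree $S$ of a rooted tree let $\mathrm{top}(S)$ be its node closest to the root. It is above every node $z$ of $S$, and $[\mathrm{top}(S),z]\subseteq S$.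

\begin{lemma}\label{lem:tops}
If two subtrees $S,S'$ of a rooted tree intersect, then $\mathrm{top}(S)$ and $\mathrm{top}(S')$ are comparable, and the lower of the two lies in both $S$ and $S'$.
\end{lemma}

\begin{proof}
Let $z\in S\cap S'$. Both tops are above $z$, hence comparable. If, say, $\mathrm{top}(S)\le\mathrm{top}(S')$, then $\mathrm{top}(S')\in[\mathrm{top}(S),z]\subseteq S$.
\end{proof}

To prove Theorem~\ref{thm:main} we construct boxes instead of decompositions.

\begin{lemma}\label{lem:boxes}
Let $T$ be a rooted tree and $V\ne\emptyset$ a finite set. Let each $v\in V$ have a nonempty vertical path $T_v\subseteq T$ and a nonempty closed bounded interval $I_v\subseteq\mathbb R$. Let $G$ be the graph on $V$ in which distinct $u,v$ are adjacent if and only if $T_u\cap T_v\ne\emptyset$ and $I_u\cap I_v\neq\emptyset$. If $G$ is triangle-free, then the sets $B_t=\{v:t\in T_v\}$ form a spaghetti tree-decomposition of $G$ over $T$, and $G$ has a path-decomposition $(P,\{C_s\})$ with $|B_t\cap C_s|\le2$ for all $t,s$.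
\end{lemma}

\begin{proof}
Each $T_v$ is a nonempty vertical path and the ends of an edge share a node, so the $B_t$ form a spaghetti tree-decomposition. Let $X$ be the finite set of endpoints of the intervals $I_v$, let $P$ be the path on $X$ in increasing order, and let $C_s=\{v:s\in I_v\}$. Each $v$ occupies a nonempty subpath. If $I_u\cap I_v\ne\emptyset$, then the larger of the two left endpoints is an element of $X$ in $I_u\cap I_v$. So this is a path-decomposition of $G$. If distinct $u,v$ lie in $B_t\cap C_s$, then $t\in T_u\cap T_v$ and $s\in I_u\cap I_v$, so $uv$ is an edge. Thus $B_t\cap C_s$ is a clique of the triangle-free graph $G$ and has at most two elements.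
\end{proof}

\section{Probes, and the smallest case}\label{sec:probes}

We need boxes whose intersection graph is triangle-free and has large chromatic number. The construction is of Burling type. A new box should be adjacent to many boxes carrying many different colors. To avoid triangles, these boxes must form an independent set, and we must be able to reach them with one new box. This leads to the following objects.

\begin{definition}
A \emph{system} consists of
\begin{itemize}
\item a rooted tree $T$ with root $r$;
\item a finite set $V$, where each $v\in V$ has a nonempty vertical path $T_v\subseteq T$ and a closed interval $I_v\subseteq[0,1]$ of positive length; we call $T_v\times I_v$ the box of $v$, and often identify it with $v$;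
\item a finite nonempty set $\Pi$ of \emph{probes}. A probe $\pi$ is a pair $(b_\pi,W_\pi)$ with $b_\pi\in V(T)$ and $W_\pi\subseteq[0,1]$ a closed interval of positive length, its \emph{window}. Its \emph{root path} is $R_\pi=[r,b_\pi]$.
\end{itemize}
The graph of the system is the intersection graph of the boxes, as in Lemma~\ref{lem:boxes}. The set of boxes \emph{seen} by $\pi$ is
\[
S(\pi)=\{v\in V:\ T_v\cap R_\pi\ne\emptyset\ \text{ and }\ I_v\cap W_\pi\neq\emptyset\}.
\]
\end{definition}

A probe is thus a strip $R_\pi\times W_\pi$ descending from the root. We aim at systems in which every proper coloring has \emph{some} probe, depending on the coloring, that sees at least $m$ colors, while every probe sees only an independent set.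

To go from $m$ to $m+1$, suppose that $\pi$ sees at least $m$ colors. Place a second copy of the system inside the window of $\pi$, below its end $b_\pi$. In the copy, too, some probe $\rho$ sees at least $m$ colors. If the two color sets differ, a probe running through both places sees at least $m+1$ colors. If they are equal, we use a box $D$ that is adjacent to everything seen by $\rho$ in the copy, but to nothing seen by $\pi$. Its color is new, so a probe that sees $D$ and the first set, but not the second, sees at least $m+1$ colors. The point is that both kinds of probes see independent sets.

\medskip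
\noindent\textbf{Forcing two colors.}
Here is this idea at its smallest. Let $\mathcal S_1$ be the system whose tree is the path $r,a,b$ rooted at $r$, with a single box $E=\{a,b\}\times[0,\frac13]$ and two probes
\[
\alpha=(b,[\tfrac23,1]),\qquad \beta=(a,[0,\tfrac13]).
\]
Then $S(\alpha)=\emptyset$ and $S(\beta)=\{E\}$, so $\beta$ sees one color. Now start a new branch at $a$, the end of $\beta$: hang there a node $\ell$, and below $\ell$ a copy $r',a',b'$ of the tree of $\mathcal S_1$. Scale all intervals of the copy into the window $[0,\frac13]$ of $\beta$. The copy has the box $E'=\{a',b'\}\times[0,\frac19]$, and the copy of $\beta$ is $\beta'=(a',[0,\frac19])$, which in the copy sees $E'$. Add the box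
\[
D=\{\ell,r',a'\}\times[0,\tfrac1{27}]
\]
and consider the two probes $\sigma^+=(a',[\frac2{27},\frac19])$ and $\sigma^-=(\ell,[0,\frac1{27}])$; see Figure~\ref{fig:small}. The only edge among $E,E',D$ is $E'D$: the boxes meet at $a'$ over $[0,\frac1{27}]$, while $E$ uses only the nodes $a,b$. The probe $\sigma^+$ sees $E$ and $E'$, but misses $D$ because its window is disjoint from the interval of $D$. The probe $\sigma^-$ sees $E$ and $D$, but misses $E'$ because its root path ends at $\ell$. Both see independent sets. In a proper coloring, either $E$ and $E'$ have different colors, and $\sigma^+$ sees two colors, or they have the same color, which is then not the color of $D$, and $\sigma^-$ sees two colors.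

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=0.9cm,y=0.85cm]
\fill[gray!25] (2,0.4) rectangle (3,-4.4);
\fill[gray!25] (0,0.4) rectangle (1,-2.4);
\draw[dashed] (2,0.4) rectangle (3,-4.4);
\draw[dashed] (0,0.4) rectangle (1,-2.4);
\draw[thick] (0,-0.68) rectangle (9,-1.32);
\draw[thick] (0,-3.68) rectangle (3,-5.32);
\draw[very thick] (0,-1.68) rectangle (1,-4.32);
\node at (6,-1) {$E$};
\node at (1.5,-4.85) {$E'$};
\node at (0.5,-3.1) {$D$};
\node at (0.5,0.75) {$\sigma^-$};
\node at (2.5,0.75) {$\sigma^+$};
\draw (0,-5.9) -- (9,-5.9);
\foreach \x/\l in {0/{$0$},1/{$\frac1{27}$},2/{$\frac2{27}$},3/{$\frac19$},9/{$\frac13$}}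
  {\draw (\x,-5.8) -- (\x,-6); \node[below] at (\x,-6) {\l};}
\draw (-2,0) -- (-2,-5);
\draw (-2,-1) -- (-3,-2);
\foreach \y/\l in {0/r,-1/a,-2/\ell,-3/{r'},-4/{a'},-5/{b'}}
  {\fill (-2,\y) circle (2pt); \node[right] at (-1.9,\y) {$\l$};}
\fill (-3,-2) circle (2pt);
\node[left] at (-3.05,-2) {$b$};
\end{tikzpicture}
\caption{Forcing two colors. Left: the rooted tree, with root $r$. Right: the boxes and probes along the branch $r,a,\ell,r',a',b'$ (vertical) and over the window $[0,\frac13]$ (horizontal). The box $E$ also contains the node $b$ on the other branch. The shaded strip $\sigma^+$ sees $E$ and $E'$; the shaded strip $\sigma^-$ sees $E$ and $D$. The only intersecting pair of boxes is $D,E'$.}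
\label{fig:small}
\end{figure}

Each copy is hung on a branch of its own. To see why, consider the next step, in which a copy must be placed inside the window of $\sigma^-$, below $\ell$. If the strip of $\sigma^-$ were continued through $r'$ and $a'$ within its window $[0,\frac1{27}]$, it would see both $D$ and its neighbor $E'$. On a new branch at $\ell$ it avoids $E'$. This is what a plane arrangement of rectangles, where $T$ is a path, does not offer.

\section{The construction}

\begin{lemma}\label{lem:system}
For every $m\ge0$ there is a system $\mathcal S_m$ with graph $G_m$, vertex set $V$ and probe set $\Pi$ such that: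
\begin{enumerate}
\item[(a)] $G_m$ is triangle-free;
\item[(b)] the windows of distinct probes are disjoint;
\item[(c)] for every probe $\pi$, the set $S(\pi)$ is independent in $G_m$, and $W_\pi\subseteq I_v$ for all $v\in S(\pi)$;
\item[(d)] for every proper coloring of $G_m$ there is a probe $\pi$ such that at least $m$ colors appear on $S(\pi)$;
\item[(e)] $\chi(G_m)\le m$, $|\Pi|=2^{2^m-1}$ and $|V|=2^{2^m-1}-1$.
\end{enumerate}
\end{lemma}

The second part of (c) says that the interval of every box seen by a probe covers the whole window of the probe. This lets us shrink windows without losing any of the boxes seen, and we use it at every turn.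

\begin{proof}
We use induction on $m$. For $m=0$ let $T$ be the single node $r$, let $V=\emptyset$, and let $(r,[0,1])$ be the only probe. All five items hold.

Let $\mathcal S=\mathcal S_m$ be as in the lemma, with data $T,r,V,\Pi$. We construct $\mathcal S_{m+1}$.

\medskip
\noindent\textbf{Base copy and hanging copies.} Keep the tree and boxes of $\mathcal S$; they are called the \emph{base} tree and boxes, and $r$ is the root of the new tree. For each $\pi\in\Pi$ add a new node $\ell^\pi$ as a child of $b_\pi$. Take a fresh copy $\mathcal S^\pi$ of $\mathcal S$, with tree $T^\pi$, and make its root $r^\pi$ a child of $\ell^\pi$. Map all intervals and windows of $\mathcal S^\pi$ into $W_\pi$ by the increasing affine bijection $[0,1]\to W_\pi$. For $\rho\in\Pi$, the corresponding probe of $\mathcal S^\pi$ ends at a node $b^\pi_\rho$ of $T^\pi$ and has window $W_{\pi,\rho}\subseteq W_\pi$; put $R^\pi_\rho=[r^\pi,b^\pi_\rho]$. Let $S^\pi(\rho)$ be the copy of $S(\rho)$ in $\mathcal S^\pi$, that is, the set of boxes of $\mathcal S^\pi$ whose path meets $R^\pi_\rho$ and whose interval meets $W_{\pi,\rho}$.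

\medskip
\noindent\textbf{New boxes and probes.} Let $W^-_{\pi,\rho}$ and $W^+_{\pi,\rho}$ be the closed left and right thirds of $W_{\pi,\rho}$; they are disjoint. For each $(\pi,\rho)\in\Pi^2$ add a new vertex $D_{\pi,\rho}$ with box
\[
[\ell^\pi,b^\pi_\rho]\times W^-_{\pi,\rho}=(\{\ell^\pi\}\cup R^\pi_\rho)\times W^-_{\pi,\rho}.
\]
The probes of $\mathcal S_{m+1}$ are the pairs
\[
\sigma^+_{\pi,\rho}=(b^\pi_\rho,\,W^+_{\pi,\rho}),\qquad
\sigma^-_{\pi,\rho}=(\ell^\pi,\,W^-_{\pi,\rho})\qquad\text{for all }(\pi,\rho)\in\Pi^2 .
\]
The old probes are discarded. All paths are vertical, so this is a system.

\medskip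
\noindent\textbf{Item (b).} The windows $W_\pi$ are pairwise disjoint by (b) for $\mathcal S$. For fixed $\pi$ the windows $W_{\pi,\rho}\subseteq W_\pi$ are pairwise disjoint by (b) for $\mathcal S^\pi$. So all $W_{\pi,\rho}$ are pairwise disjoint, and so are all their left and right thirds. In particular, the $2|\Pi|^2$ new probes are distinct.

\medskip
\noindent\textbf{Edges of $G_{m+1}$.} Base boxes use only nodes of $T$. The boxes of $\mathcal S^\pi$ and the boxes $D_{\pi,\rho}$ use only nodes of $\{\ell^\pi\}\cup V(T^\pi)$; call these the boxes \emph{belonging to} $\pi$. These node sets are disjoint for the base tree and for different $\pi$. Hence a base box is adjacent only to base boxes, and boxes belonging to different probes are not adjacent. For $\rho\ne\rho'$, the boxes $D_{\pi,\rho}$ and $D_{\pi,\rho'}$ have disjoint intervals, so they are not adjacent. It remains to determine when a box $v$ of $\mathcal S^\pi$ is adjacent to $D_{\pi,\rho}$. Since $\ell^\pi\notin T_v$, this happens if and only if $T_v$ meets $R^\pi_\rho$ and $I_v$ meets $W^-_{\pi,\rho}$. In that case $v\in S^\pi(\rho)$, as $W^-_{\pi,\rho}\subseteq W_{\pi,\rho}$. Conversely, if $v\in S^\pi(\rho)$, then $T_v$ meets $R^\pi_\rho$, and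 $I_v\supseteq W_{\pi,\rho}\supseteq W^-_{\pi,\rho}$ by (c) for $\mathcal S^\pi$. Hence
\begin{equation}\label{eq:nbh}
N(D_{\pi,\rho})=S^\pi(\rho).
\end{equation}

\medskip
\noindent\textbf{Item (a).} The base copy and the copies $\mathcal S^\pi$ have triangle-free graphs, and there are no edges between any two of them. So a triangle would contain some $D_{\pi,\rho}$. But the neighborhood of $D_{\pi,\rho}$ is the set $S^\pi(\rho)$, which is independent by (c) for $\mathcal S^\pi$.

\medskip
\noindent\textbf{Item (c).} We claim that
\begin{equation}\label{eq:seen}
S(\sigma^+_{\pi,\rho})=S(\pi)\cup S^\pi(\rho),\qquad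
S(\sigma^-_{\pi,\rho})=S(\pi)\cup\{D_{\pi,\rho}\},
\end{equation}
where $S(\pi)$ denotes the set of base boxes seen by $\pi$ in $\mathcal S$.

The probe $\sigma^+_{\pi,\rho}$ has root path $R_\pi\cup\{\ell^\pi\}\cup R^\pi_\rho$ and window $W^+_{\pi,\rho}\subseteq W_{\pi,\rho}\subseteq W_\pi$.
\begin{itemize}
\item A base box $v$ is seen if and only if $T_v$ meets $R_\pi$ and $I_v$ meets $W^+_{\pi,\rho}$. Then $v\in S(\pi)$, as $W^+_{\pi,\rho}\subseteq W_\pi$. Conversely, if $v\in S(\pi)$, then $T_v$ meets $R_\pi$ and $I_v\supseteq W_\pi\supseteq W^+_{\pi,\rho}$ by (c) for $\mathcal S$, so $v$ is seen.
\item A box $v$ of $\mathcal S^\pi$ is seen if and only if $T_v$ meets $R^\pi_\rho$ and $I_v$ meets $W^+_{\pi,\rho}$. By (c) for $\mathcal S^\pi$ and the same argument, with $W_{\pi,\rho}$ in place of $W_\pi$, this holds if and only if $v\in S^\pi(\rho)$.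
\item No $D_{\pi,\rho'}$ is seen, since $W^-_{\pi,\rho'}\cap W^+_{\pi,\rho}=\emptyset$ for all $\rho'$, including $\rho'=\rho$.
\item Boxes belonging to some $\pi'\ne\pi$ are not seen, since their nodes avoid the root path.
\end{itemize}

The probe $\sigma^-_{\pi,\rho}$ has root path $R_\pi\cup\{\ell^\pi\}$ and window $W^-_{\pi,\rho}\subseteq W_\pi$.
\begin{itemize}
\item The base boxes seen are exactly those of $S(\pi)$, by the first bullet above with $W^-_{\pi,\rho}$ in place of $W^+_{\pi,\rho}$.
\item Boxes of $\mathcal S^\pi$ and boxes belonging to some $\pi'\ne\pi$ are not seen, since their nodes avoid the root path.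
\item Each $D_{\pi,\rho'}$ has a path containing $\ell^\pi$. It is seen if and only if $W^-_{\pi,\rho'}$ meets $W^-_{\pi,\rho}$, that is, if and only if $\rho'=\rho$.
\end{itemize}
This proves \eqref{eq:seen}. Both sets are independent: $S(\pi)$ and $S^\pi(\rho)$ are independent by induction, and base boxes are adjacent only to base boxes. The interval of each member contains the window of the probe: it contains $W_\pi$ for members of $S(\pi)$, it contains $W_{\pi,\rho}$ for members of $S^\pi(\rho)$, and it equals $W^-_{\pi,\rho}$ for $D_{\pi,\rho}$.

\medskip
\noindent\textbf{Item (d).} Let $G_{m+1}$ be properly colored. By (d) for the base copy there is a probe $\pi\in\Pi$ such that at least $m$ colors appear on $S(\pi)$. By (d) for $\mathcal S^\pi$ there is $\rho\in\Pi$ such that at least $m$ colors appear on $S^\pi(\rho)$. If at least $m+1$ colors appear on $S(\pi)\cup S^\pi(\rho)$, then $\sigma^+_{\pi,\rho}$ is as required. Otherwise $S(\pi)$ and $S^\pi(\rho)$ carry the same set of exactly $m$ colors. By \eqref{eq:nbh}, the color of $D_{\pi,\rho}$ is not in this set, so $m+1$ colors appear on $S(\pi)\cup\{D_{\pi,\rho}\}=S(\sigma^-_{\pi,\rho})$.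

\medskip
\noindent\textbf{Item (e).} Color the base copy and all copies $\mathcal S^\pi$ with the same $m$ colors and give one new color to all vertices $D_{\pi,\rho}$, which form an independent set. So $\chi(G_{m+1})\le m+1$. Let $p_m$ and $n_m$ be the numbers of probes and of vertices of $\mathcal S_m$. Then $p_{m+1}=2p_m^2$ and $n_{m+1}=n_m+p_mn_m+p_m^2$. From $p_0=1$ we get $p_m=2^{2^m-1}$, since $2\cdot 2^{2(2^m-1)}=2^{2^{m+1}-1}$. Also $n_0=0=p_0-1$, and if $n_m=p_m-1$, then
\[
n_{m+1}=(p_m-1)(p_m+1)+p_m^2=2p_m^2-1=p_{m+1}-1.\qedhere
\]
\end{proof}

Up to the names of nodes and boxes, the system $\mathcal S_1$ produced by this proof is the one of Section~\ref{sec:probes}, and the boxes $E,E',D$ and the probes $\sigma^+,\sigma^-$ discussed there are part of $\mathcal S_2$.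

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $G_m$ be the graph of $\mathcal S_m$. It is triangle-free with $2^{2^m-1}-1$ vertices. Every proper coloring uses at least $m$ colors by (d), and $\chi(G_m)\le m$ by (e), so $\chi(G_m)=m$. For $m=0$ the graph has no vertices, and decompositions with empty bags will do. For $m\ge1$ the two decompositions are given by Lemma~\ref{lem:boxes}.
\end{proof}

\section{Which trees are responsible}

We use two properties of the rank, both immediate from the definition. First, $x\le y$ implies $\mathrm{rk}(x)\ge\mathrm{rk}(y)$. Second, a node of rank $i$ has at most one child of rank $i$.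

\subsection*{Bounded rank}

The plan is to split $T$ into paths along nodes of equal rank, and to apply the Asplund--Gr\"unbaum theorem to each rank. The path occupied by a vertex may pass through several ranks; we let the rank of its top decide.

\begin{proof}[Proof of the upper bound in Theorem~\ref{thm:class}]
Let $G$ have a spaghetti tree-decomposition $(T,\{B_t\})$ and a path-decomposition $(P,\{C_s\})$ with $|B_t\cap C_s|\le k$ for all $t,s$. By the second property of the rank, the nodes of rank $i$ induce a disjoint union of vertical paths. For each $i$ that occurs, let $Q_i$ be a path obtained by joining these vertical paths end to end in any order. Let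
\[
V_i=\{v\in V(G):\mathrm{rk}(\mathrm{top}(T_v))=i\}.
\]
We claim that the bags $B_t\cap V_i$, $t\in V(Q_i)$, form a path-decomposition of $G[V_i]$.

Let $v\in V_i$. If $z\in T_v$ has rank $i$, then all nodes of $[\mathrm{top}(T_v),z]\subseteq T_v$ have rank $i$ by the first property. So the rank-$i$ nodes of $T_v$ form a connected set containing $\mathrm{top}(T_v)$. It lies in one of the vertical paths forming $Q_i$ and is a nonempty subpath of it. Now let $uv$ be an edge with $u,v\in V_i$. Then $T_u$ and $T_v$ intersect, and by Lemma~\ref{lem:tops} one of their tops lies in both. This top has rank $i$, and its bag contains $u$ and $v$. This proves the claim.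

Together with $(P,\{C_s\cap V_i\})$ we have two path-decompositions of $G[V_i]$ in which bags of the first meet bags of the second in at most $k$ vertices. Hence $\chi(G[V_i])\le f_{AG}(k)$. Using disjoint sets of colors for $i=1,\dots,\mathrm{rk}(T)$ gives $\chi(G)\le\mathrm{rk}(T)f_{AG}(k)$.
\end{proof}

\subsection*{Unbounded rank}

Let $T_0$ be the tree of the system $\mathcal S_m$. We must transfer its boxes to any tree $T$ of sufficiently large rank. Such a tree $T$ need not contain $T_0$ as a subgraph: its branchings may be binary and far apart. What it does contain is the ancestor order of $T_0$, and this suffices. Call a map $\varphi:V(T_0)\to V(T)$ between rooted trees an \emph{order embedding} if $x\le y\Leftrightarrow\varphi(x)\le\varphi(y)$ for all $x,y$. Such a map is injective, and compositions of order embeddings are order embeddings.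

\begin{lemma}\label{lem:transfer}
Let $(T_0,\{B_x\})$ be a spaghetti tree-decomposition of $G$ and let $\varphi:V(T_0)\to V(T)$ be an order embedding. Then $G$ has a spaghetti tree-decomposition over $T$ in which every bag is contained in some $B_x$.
\end{lemma}

\begin{proof}
Let $v\in V(G)$ occupy the vertical path $[x_v,y_v]$ in $T_0$. In $T$, let it occupy the vertical path $[\varphi(x_v),\varphi(y_v)]$. If the ends of an edge share a node $x$ of $T_0$, they now share $\varphi(x)$. So this defines a spaghetti tree-decomposition over $T$. Let $w\in V(T)$ be a node whose bag $B'_w$ is nonempty; an empty bag is contained in any $B_x$. For every $v\in B'_w$ we have $\varphi(x_v)\le w$. Hence the nodes $\varphi(x_v)$, $v\in B'_w$, are pairwise comparable, and so are the nodes $x_v$. Let $x$ be the lowest of these nodes $x_v$. For every $v\in B'_w$ we have $x_v\le x$, and $\varphi(x)\le w\le\varphi(y_v)$ gives $x\le y_v$. So $x\in[x_v,y_v]$, that is, $v\in B_x$. Thus $B'_w\subseteq B_x$.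
\end{proof}

Let $\mathcal B_h$ be the complete binary tree of height $h$. Its nodes are the binary words of length at most $h$, with $x\le y$ if and only if $x$ is a prefix of $y$.

\begin{lemma}\label{lem:embed}
\begin{enumerate}
\item[(i)] Every rooted tree $T_0$ has an order embedding into $\mathcal B_h$ for some $h$.
\item[(ii)] If $\mathrm{rk}(T)\ge h+1$, then $\mathcal B_h$ has an order embedding into $T$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Let $e$ be the height of $T_0$, and choose $d\ge1$ such that every node has at most $2^d$ children. Label the children of each node with distinct binary words of length $d$. Map each node of $T_0$ to the concatenation of the labels along the path from the root to it; this is a node of $\mathcal B_{de}$. If $x\le y$, then the word of $x$ is a prefix of the word of $y$. Conversely, suppose that the word of $x$ is a prefix of the word of $y$. Since all labels have the same length $d$, the paths from the root to $x$ and to $y$ carry the same labels up to the depth of $x$. Siblings have distinct labels, so the second path passes through $x$, and $x\le y$.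

(ii) We show by induction on $h$ that if a node $t$ has rank at least $h+1$, then $\mathcal B_h$ has an order embedding into the subtree consisting of $t$ and everything below it. For $h=0$ map the single node to $t$. Let $h\ge1$. Among the nodes $z\ge t$ with $\mathrm{rk}(z)\ge h+1$ let $t'$ be one of greatest depth. It is not a leaf, as its rank is at least $2$. By the choice of $t'$, the maximum rank $q$ of its children is at most $h$. Since $\mathrm{rk}(t')\ge h+1>q$, the definition of the rank gives $\mathrm{rk}(t')=q+1$ and two distinct children $c,c'$ of rank $q$. Moreover $q+1\ge h+1$, so $q=h$. Map the root of $\mathcal B_h$ to $t'$ and, by induction, embed the two copies of $\mathcal B_{h-1}$ below it into the subtrees at $c$ and at $c'$. Since $t'$ is above all nodes of these subtrees, and nodes in the subtree at $c$ are incomparable with nodes in the subtree at $c'$, this is an order embedding.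
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:class}, conclusion]
If the ranks of the trees in $\mathcal T$ are bounded, then $\chi$ is bounded on $\mathcal G_k(\mathcal T)$ by the upper bound proved above.

Suppose that the ranks are unbounded, and let $m\ge1$. By Theorem~\ref{thm:main}, $G_m$ has a spaghetti tree-decomposition $(T_0,\{B_x\})$ and a path-decomposition $(P,\{C_s\})$ with $|B_x\cap C_s|\le2$ for all $x,s$. Choose $h$ for $T_0$ as in Lemma~\ref{lem:embed}(i), and choose $T\in\mathcal T$ with $\mathrm{rk}(T)\ge h+1$. By Lemma~\ref{lem:embed}, $T_0$ has an order embedding into $T$ through $\mathcal B_h$. By Lemma~\ref{lem:transfer}, $G_m$ has a spaghetti tree-decomposition over $T$ in which every bag is contained in some $B_x$. So its bags meet each $C_s$ in at most $2\le k$ vertices, and $G_m\in\mathcal G_k(\mathcal T)$. Since $\chi(G_m)=m$ and $m$ was arbitrary, $\chi$ is unbounded on $\mathcal G_k(\mathcal T)$.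
\end{proof}

\section{A logarithmic upper bound}

We recall a standard fact: \emph{a graph $H$ with a tree-decomposition all of whose bags have at most $k$ vertices is $k$-colorable.} Root the tree and color the vertices $v$ of $H$ greedily in order of nondecreasing depth of $\mathrm{top}(T_v)$. If $u$ is a neighbor of $v$ colored before $v$, then $T_u$ and $T_v$ intersect. By Lemma~\ref{lem:tops} their tops are comparable, so $\mathrm{top}(T_u)\le\mathrm{top}(T_v)$ by the choice of the order, and $\mathrm{top}(T_v)$ lies in both $T_u$ and $T_v$. So all neighbors of $v$ colored before $v$ lie in the bag at $\mathrm{top}(T_v)$, which also contains $v$, and there are at most $k-1$ of them.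

\begin{proof}[Proof of Proposition~\ref{prop:log}]
Let $(T,\{B_t\})$ and $(P,\{C_s\})$ be the decompositions. Each vertex lies in a bag of each, so $k\ge1$. The proof is by induction on $n$, and the case $n=1$ is clear. Let $n\ge2$. The idea is to remove one bag of $P$ that leaves at most half of the vertices on each side.

Let $P_v$ be the subpath of $P$ occupied by $v$, and order the nodes of $P$ along the path. Let $p$ be the first node such that at most $n/2$ vertices $v$ have $P_v$ entirely after $p$. It exists, because the last node of $P$ has this property. Also at most $n/2$ vertices have $P_v$ entirely before $p$. If $p$ is the first node, there are none. Otherwise let $p^-$ be the predecessor of $p$. By the choice of $p$, more than $n/2$ vertices have $P_v$ entirely after $p^-$, and none of these has $P_v$ entirely before $p$.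

The remaining vertices are those of $C_p$. The graph $G[C_p]$ has the tree-decomposition with bags $B_t\cap C_p$ of size at most $k$, so it is $k$-colorable. There are no edges between the part before $p$ and the part after $p$, since the subpaths $P_u,P_v$ of adjacent vertices intersect. Each of these two parts has at most $n/2$ vertices and inherits the two decompositions. By induction, or trivially if a part is empty, both parts can be colored with one common set of
\[
k\bigl(1+\lfloor\log_2(n/2)\rfloor\bigr)=k\lfloor\log_2n\rfloor
\]
colors different from the $k$ colors used on $C_p$. Altogether $k(1+\lfloor\log_2n\rfloor)$ colors suffice.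
\end{proof}

\begin{thebibliography}{9}
\bibitem{FJMTW}
Stefan Felsner, Gwena\"el Joret, Piotr Micek, William T. Trotter, and Veit Wiechert,
\emph{Burling graphs, chromatic number, and orthogonal tree-decompositions},
arXiv:1703.07871 (2017).
\end{thebibliography}

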